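\title{Fibering definably compact abelian groups over the circle, with an application to dimension four}

\begin{abstract}
Let $M$ be an o-minimal expansion of a real closed field. We prove that every definably connected, definably compact, abelian definable group of dimension $4$ in $M$ is definably homeomorphic to the torus $\mathbb T^4(M)$. This answers a question posed by Baro and Berarducci; in all other dimensions the statement is known. The main tool holds in every dimension: a definable continuous map from such a group to the circle $\mathbb T^1(M)$ that winds nontrivially along some loop is definably homotopic to a definably locally trivial fiber bundle whose fibers are manifolds. The bundle is built from the group structure by taking a maximum over translates. In dimension $4$ the fiber is three-dimensional, and after a transfer to the real field the theorems of Perelman and Waldhausen finish the proof.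
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $M$ is an o-minimal expansion of a real closed field: a real closed field, possibly with further functions and relations, in which every definable subset of $M$ is a finite union of points and intervals. \emph{Definable} means definable in $M$ with parameters. A real closed field with no extra structure is the basic example; its definable sets are the semialgebraic sets. The field $M$ need not be archimedean, and then $[0,1]\subset M$ is neither connected nor compact. One therefore works with definable substitutes. A definable space is \emph{definably connected} if it is not the union of two disjoint nonempty definable open sets, and \emph{definably compact} if every definable curve $(0,1)\to X$ has limits at both ends. The symbols $\mathbb N$ and $\mathbb Z$ always denote the ordinary natural numbers and integers inside $M$.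

Every definable group carries Pillay's topology, which makes it a topological group and a definable manifold, an ``$M$-Lie group''. For $n\ge1$ the \emph{$n$-torus} $\mathbb T^n(M)$ is the definable group with underlying set $[0,1)^n\subset M^n$ and addition modulo $1$ in each coordinate; over the real field it is $(\mathbb R/\mathbb Z)^n$. We write $\mathbb T=\mathbb T^1(M)$.

A compact connected abelian real Lie group is isomorphic to a torus, but the isomorphism comes from the exponential map and need not be definable.

\begin{example}\label{ex:so2}
Let $M=\mathbb R$ with the semialgebraic structure and let $G=\{z\in\mathbb C:|z|=1\}$. The continuous homomorphisms $G\to\mathbb T$ are $e^{2\pi it}\mapsto kt \bmod 1$ with $k\in\mathbb Z$. If one of them with $k\ne0$ were semialgebraic, then $\sin 2\pi t$ would be semialgebraic on an interval and would satisfy $p(t,\sin 2\pi t)=0$ for a nonzero polynomial $p$ not divisible by its second variable. By analyticity this holds for all real $t$, so $p(t,0)$ vanishes on $\mathbb Z$, hence identically, a contradiction. Thus $G$ has no nonzero continuous definable homomorphism to $\mathbb T$. On the other hand $G$ is definably homeomorphic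 to $\mathbb T$: run around the boundary of a triangle centered at $0$ and project radially.
\end{example}

So the natural definable form of the classical statement asks for a homeomorphism instead of an isomorphism. The following is known, and we use it as given.

\begin{theorem}[Known result]\label{thm:known}
Let $G$ be a definably connected, definably compact, abelian definable group in $M$ with $\dim G=n\ne4$. Then $G$ is definably homeomorphic to $\mathbb T^n(M)$. If $M$ is a real closed field with no extra structure, this holds for all $n$, including $n=4$.
\end{theorem}

The question for $n=4$ and arbitrary $M$ is posed in \cite{BB}. One expects the same answer as in the other dimensions, and there is further evidence: if $\dim G=4$, then $G\times\mathbb T$ is a group of the same kind of dimension $5$, so it is definably homeomorphic to $\mathbb T^5(M)$. This determines the homotopy type of $G$, but it does not by itself produce a homeomorphism $G\to\mathbb T^4(M)$. We show that the answer is yes.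

\begin{theorem}\label{thm:four}
Let $G$ be a definably connected, definably compact, abelian definable group in $M$ with $\dim G=4$. Then $G$ is definably homeomorphic to $\mathbb T^4(M)$.
\end{theorem}

The proof does not cancel the circle factor. It uses the group structure to fiber $G$ over the circle, as a coordinate projection fibers $\mathbb T^4(M)$, and so reduces the problem to dimension $3$. Example~\ref{ex:so2} shows that the fibration cannot be required to be a homomorphism. To state the result, let
\[
\mathcal O=\bigcup_{k\in\mathbb N}[-k,k]\subseteq M,\qquad \pi:\mathcal O\to\mathbb T,\quad \pi(x)=x-\lfloor x\rfloor .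
\]
The map $\pi$ is an additive homomorphism with kernel $\mathbb Z$, definable and continuous on each $[-k,k]$. A \emph{path} is a continuous map on a closed interval of $M$. If $f:G\to\mathbb T$ is definable and continuous and $p:[a,b]\to G$ is a definable path, then $f\circ p$ lifts through $\pi$ to a definable continuous function $[a,b]\to\mathcal O$ (Lemma~\ref{lem:lift}), and $\Delta_f(p)\in\mathcal O$ denotes the total change of the lift. For a loop it is an integer, the number of times $f\circ p$ winds around $\mathbb T$. A definable continuous map $F:G\to\mathbb T$ is \emph{definably trivial} over $J\subseteq\mathbb T$ if there are a definable set $S$ and a definable homeomorphism $F^{-1}(J)\to S\times J$ that carries $F$ to the second projection. It is a \emph{definably locally trivial fiber bundle} if every point of $\mathbb T$ has an open neighborhood over which $F$ is definably trivial.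

\begin{theorem}\label{thm:fibration}
Let $G$ be a definably connected, definably compact, abelian definable group of dimension $n\ge1$, and let $f:G\to\mathbb T$ be definable and continuous with $\Delta_f(\gamma)\ne0$ for some definable loop $\gamma$. Then $f$ is definably homotopic to a surjective definable continuous map $F:G\to\mathbb T$ which is a definably locally trivial fiber bundle, and every point of a fiber of $F$ has a neighborhood in that fiber definably homeomorphic to an open subset of $M^{n-1}$.
\end{theorem}

The proof of Theorem~\ref{thm:fibration} uses neither Theorem~\ref{thm:known} nor low-dimensional topology. Below, $\pi_1^{\mathrm{def}}$ is the group of definable loops at $0$ modulo definable homotopy with fixed endpoints, and $G^0$ is the definably connected component of $0$.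

\begin{corollary}\label{cor:all}
\begin{enumerate}
\item[(i)] For all $n\ge1$, every definably connected, definably compact, abelian definable group $G$ of dimension $n$ is definably homeomorphic to $\mathbb T^n(M)$, and every isomorphism $\pi_1^{\mathrm{def}}(G)\to\pi_1^{\mathrm{def}}(\mathbb T^n(M))=\mathbb Z^n$ is induced by such a homeomorphism.
\item[(ii)] Two definably compact abelian definable groups $G,G'$ of dimension $\ge1$ are definably homeomorphic if and only if $\dim G=\dim G'$ and $[G:G^0]=[G':G'^0]$.
\end{enumerate}
\end{corollary}

Sections~\ref{sec:prelim} and~\ref{sec:winding} set up the o-minimal tools and the function $\Delta_f$. Section~\ref{sec:circle} carries out the construction of $F$ on the circle and isolates what must be added in higher dimension, and Section~\ref{sec:fibration} proves Theorem~\ref{thm:fibration}. Section~\ref{sec:transfer} relates polyhedra over $M$ to polyhedra over $\mathbb R$, and Sections~\ref{sec:four} and~\ref{sec:cor} prove Theorem~\ref{thm:four} and Corollary~\ref{cor:all}.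

\section{O-minimal analysis and definable groups}\label{sec:prelim}

We use the following standard facts of o-minimality \cite{vdD}. Continuity and differentiability are defined by the usual $\epsilon$-$\delta$ formulas over $M$; in particular $R(w)=o(|w|)$ means that for every $\epsilon>0$ in $M$ we have $|R(w)|\le\epsilon|w|$ for all small $w$.
\begin{enumerate}
\item[(O1)] \emph{Monotonicity and calculus.} A definable function on an interval is, off finitely many points, $C^1$ and piecewise constant or strictly monotone; if it is bounded, its one-sided limits exist in $M$. The intermediate value, mean value and inverse function theorems hold for definable maps.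
\item[(O2)] \emph{Uniform finiteness.} In a definable family of subsets of $M$, the number of components is bounded by a natural number.
\item[(O3)] \emph{Definable choice and curve selection.} A definable family of nonempty sets has a definable choice function. If $y$ lies in $\overline Y\setminus Y$ for a definable set $Y$, some definable curve in $Y$ tends to $y$.
\item[(O4)] The image of a closed bounded definable set under a definable continuous map is closed and bounded. Hence extrema are attained, and a definable continuous bijection from such a set is a homeomorphism.
\item[(O5)] \emph{Triangulation.} A closed bounded definable set is definably homeomorphic to the realization of a finite simplicial complex, in such a way that finitely many given definable subsets become unions of open simplices. A definably connected set is definably path connected.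
\item[(O6)] \emph{Hardt triviality} \cite[Ch.~9, Thm.~1.2]{vdD}. The target of a definable continuous map has a finite partition into definable sets over each of which the map is definably trivial.
\end{enumerate}

All uniformity statements in the paper come from one lemma.

\begin{lemma}\label{lem:tube}
Let $X$ be a closed bounded definable set, $Y$ a definable set, $y_0\in Y$.
\begin{enumerate}
\item[(a)] A definable open set $U\subseteq X\times Y$ that contains $X\times\{y_0\}$ contains $X\times V$ for some neighborhood $V$ of $y_0$.
\item[(b)] If $X\neq\emptyset$ and $\Psi:X\times Y\to M$ is definable and continuous, then $y\mapsto\max_{x\in X}\Psi(x,y)$ is continuous.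
\item[(c)] A definable map $s:Y\to X$ whose graph is closed in $Y\times X$ is continuous.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise $y_0$ is in the closure of $\{y:X\times\{y\}\not\subseteq U\}$. By (O3) there are definable curves $y(\tau)\to y_0$ and $x(\tau)\in X$ with $(x(\tau),y(\tau))\notin U$. By (O1), $x(\tau)$ has a limit $x_0\in X$, and $(x_0,y_0)\in U$ is a limit of points outside the open set $U$, which is absurd. (b) Apply (a) to $U=\{(x,y):|\Psi(x,y)-\Psi(x,y_0)|<\epsilon\}$. (c) Let $X'=\{x\in X:|x-s(y_0)|\ge\epsilon\}$. The set of $(x,y)\in X'\times Y$ with $x\neq s(y)$ is open and contains $X'\times\{y_0\}$; by (a), $s(y)\notin X'$ for $y$ near $y_0$.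
\end{proof}

By Pillay's theorem, a definable group $G$ of dimension $n$ has a finite atlas of definable charts onto open subsets of $M^n$, with $C^1$ transition maps, for which the group operations are $C^1$. The resulting topology is the only one that makes $G$ both a definable manifold and a topological group: for two such topologies the identity map is definable, hence continuous at some point, and a homomorphism that is continuous at one point is continuous everywhere. Consequently a product of definable groups carries the product topology, an open definable subgroup carries the subspace topology, and the topology of $\mathbb T$ is generated by the arcs $\pi((a,b))$. In particular $\pi$ maps every open interval of length at most $1$ homeomorphically onto an open subset of $\mathbb T$, and running through the three edges over $[0,\frac13]$, $[\frac13,\frac23]$, $[\frac23,1)$ identifies $\mathbb T$ semialgebraically with the boundary of a triangle.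

A topological group is regular, so $G$ is definably homeomorphic to a definable subset of some $M^k$ \cite[Ch.~10, Thm.~1.8]{vdD}. If $G$ is definably compact, this subset is closed and bounded (Peterzil--Steinhorn). We fix such an embedding, so that (O4), (O5) and Lemma~\ref{lem:tube} apply to $G$. We write abelian groups additively.

\section{Lifting and winding}\label{sec:winding}

A \emph{representative} of $\theta\in\mathbb T$ is an $x\in\mathcal O$ with $\pi(x)=\theta$; two representatives differ by an integer. We use the following principle many times.
\begin{enumerate}
\item[(Z)] If $u:[a,b]\to\mathcal O$ is definable and continuous and $\pi\circ u$ is constant, then $u$ is constant.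
\end{enumerate}
Indeed $u-u(a)$ takes values in $\mathbb Z$, and by the intermediate value theorem its image is an interval.

The classical proof of path lifting covers $[0,1]$ by finitely many small intervals. Over a non-archimedean field this is not available, and the ``universal cover'' $\mathcal O$ is not definable. Uniform finiteness replaces both: it bounds the number of passages through $0\in\mathbb T$.

\begin{lemma}\label{lem:lift}
Let $Y$ be a definable set and let $h:Y\times[0,1]\to\mathbb T$ be definable and continuous in $s\in[0,1]$ for each $y$. There are $k\in\mathbb N$ and a definable $\hat h:Y\times[0,1]\to[-k,k]$, continuous in $s$, with $\hat h(y,0)=0$ and $\pi(\hat h(y,s))=h(y,s)-h(y,0)$. For each $y$, $\hat h(y,\cdot)$ is the only definable continuous function $[0,1]\to\mathcal O$ with these two properties. If $h$ is continuous, so is $\hat h$.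
\end{lemma}

\begin{proof}
Uniqueness is (Z) applied to the difference of two lifts. For existence we may assume $h(y,0)=0$, and we regard $h$ as a function with values in $[0,1)\subset M$. Let $0=p_0<\dots<p_m=1$ consist of $0$, $1$ and the boundary points of the closed set $\{s:h(y,s)=0\}$. By (O2), $m\le k_0$ for some $k_0\in\mathbb N$ independent of $y$. On each $(p_{i-1},p_i)$ either $h(y,\cdot)$ is $0$, or it takes values in $(0,1)$ and is continuous as an $M$-valued function. The points $p_0,\dots,p_{m-1}$ are zeros of $h(y,\cdot)$, so the one-sided limits in $M$ at these points are $0$ or $1$. Put $\hat h=h+m_i$ on $(p_{i-1},p_i)$, with integers $m_i$ chosen recursively so that the limit at $0$ is $0$ and the two limits at each of $p_1,\dots,p_{m-1}$ agree, and extend $\hat h$ to the $p_i$ by these limits. Then $|m_1|\le1$ and $|m_{i+1}-m_i|\le1$. Only finitely many patterns $(m;m_1,\dots,m_m)$ occur, each on a definable set of $y$, so $\hat h$ is definable and bounded by $k_0+1$.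

Let $h$ be continuous, and fix $y_0$ and $0<\epsilon<\frac12$ in $M$. By Lemma~\ref{lem:tube}(a), for $y$ near $y_0$ the element $h(y,s)-h(y_0,s)$ has a representative $e(s)\in(-\epsilon,\epsilon)$ for all $s$, and $e$ is continuous in $s$. By uniqueness $\hat h(y,s)=\hat h(y_0,s)+e(s)-e(0)$, so $|\hat h(y,s)-\hat h(y_0,s)|<2\epsilon$ for all $s$. Since $\hat h(y_0,\cdot)$ is continuous, $\hat h$ is continuous at each $(y_0,s)$.
\end{proof}

For a definable path $c:[a,b]\to\mathbb T$ let $\Delta(c)=\hat c(b)-\hat c(a)$, where $\hat c:[a,b]\to\mathcal O$ is any definable continuous function such that $\pi\circ\hat c-c$ is constant; we call $\hat c$ a \emph{lift} of $c$. By Lemma~\ref{lem:lift} and (Z), $\Delta(c)$ is well defined. It is additive under concatenation, changes sign under reversal, is invariant under increasing definable reparametrization, and is an integer on loops. In this notation $\Delta_f(p)=\Delta(f\circ p)$.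

\begin{lemma}\label{lem:square}
Let $h:[0,1]^2\to\mathbb T$ be definable and continuous. Then $\Delta(h\circ c)$ has the same value for all definable paths $c$ in $[0,1]^2$ from $(0,0)$ to $(1,1)$.
\end{lemma}

\begin{proof}
Let $u(s)$ be the lift of $h(s,0)$ with $u(0)=0$, and let $\hat h(s,t)$ be given by Lemma~\ref{lem:lift} with $s$ as the parameter and $t$ as the variable. Then $\Lambda(s,t)=u(s)+\hat h(s,t)$ is continuous and $\pi\circ\Lambda=h-h(0,0)$. So $\Lambda\circ c$ is a lift of $h\circ c$, and $\Delta(h\circ c)=\Lambda(1,1)$.
\end{proof}

From now until the end of Section~\ref{sec:fibration}, $G$ and $f$ are as in Theorem~\ref{thm:fibration}. Let $\alpha,\beta:[0,1]\to G$ be definable paths starting at $0$, let $z\in G$, and let $\alpha+\beta$ be the pointwise sum. Apply Lemma~\ref{lem:square} to $h(s,t)=f(z+\alpha(s)+\beta(t))$ along the two pairs of edges and along the diagonal: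
\begin{equation}\label{eq:commute}
\Delta_f(z+\alpha)+\Delta_f(z+\alpha(1)+\beta)=\Delta_f(z+\beta)+\Delta_f(z+\beta(1)+\alpha)=\Delta_f(z+\alpha+\beta).
\end{equation}
Commutativity of $G$ is used here, to read the top edge $z+\alpha(s)+\beta(1)$ as a translate of $\alpha$ by the element $z+\beta(1)$ written on the same side as $z$.

If $f$ were a homomorphism, $\Delta_f(z+\alpha)$ would not depend on $z$. The next lemma says that any $f$ is a homomorphism in this sense up to a bounded error, and that the bound does not grow with the length or the complexity of $\alpha$.

\begin{lemma}\label{lem:defect}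
There is $D\in\mathbb N$, depending only on $G$ and $f$, such that $|\Delta_f(z+\alpha)-\Delta_f(z'+\alpha)|\le D$ for all $z,z'\in G$ and all definable paths $\alpha$ starting at $0$. If $\alpha$ is a loop, then $\Delta_f(z+\alpha)=\Delta_f(\alpha)$.
\end{lemma}

\begin{proof}
Triangulate $G$. Since $G$ is definably connected, we can fix for each simplex a definable path from $0$ to its barycenter. For $y\in G$ let $p_y:[0,1]\to G$ be the fixed path to the barycenter of the open simplex containing $y$, followed by the segment to $y$. This is a definable family of paths, not continuous in $y$. Lemma~\ref{lem:lift}, applied to $f(z+p_y(s))$ with parameter $(y,z)$, gives $k\in\mathbb N$ with $|\Delta_f(z+p_y)|\le k$ for all $y,z$. By \eqref{eq:commute} with $\beta=p_y$,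
\[
\Delta_f(z+y+\alpha)-\Delta_f(z+\alpha)=\Delta_f(z+\alpha(1)+p_y)-\Delta_f(z+p_y).
\]
Take $y=z'-z$ and $D=2k$. If $\alpha(1)=0$, the right side is $0$.
\end{proof}

\section{The construction on the circle}\label{sec:circle}

Over the reals one would improve $f$ by averaging it over translates. Integration does not preserve definability, but a maximum does. The idea is already visible for $G=\mathbb T$.

Let $f:\mathbb T\to\mathbb T$ wind $d\ge1$ times along the loop $s\mapsto\pi(s)$, $0\le s\le1$. Lifting $f\circ\pi$ on $[0,1]$ and extending by $\tilde f(x+1)=\tilde f(x)+d$ gives a continuous $\tilde f:\mathcal O\to\mathcal O$, definable on each $[-k,k]$, with $\pi\circ\tilde f=f\circ\pi$. Define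
\[
\tilde F(x)=\max_{0\le t\le1}\bigl(\tilde f(x-t)+t/2\bigr).
\]
We look back from $x$ along the loop and are paid $t/2$ for going back a distance $t$. The function $m=\tilde F-\tilde f$ is continuous and $1$-periodic, so $\tilde F$ induces $F:\mathbb T\to\mathbb T$, and $\pi(\tilde f+um)$, $0\le u\le1$, induces a homotopy from $f$ to $F$. Two observations show that $F$ is a $d$-fold covering.
\begin{enumerate}
\item[(a)] The maximum is never attained at $t=1$, because $\tilde f(x-1)+\frac12=\tilde f(x)-d+\frac12<\tilde f(x)$. Winding makes the far end too expensive.
\item[(b)] If the maximum for $x$ is attained at $t<1$, then for $0<s\le1-t$ we can move $x$ and $t$ together, keeping the point $x-t$ fixed: $\tilde F(x+s)\ge\tilde f(x-t)+(t+s)/2=\tilde F(x)+s/2$.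
\end{enumerate}
By (b) and (O1), $\tilde F$ has no constant or decreasing piece, so it is strictly increasing; and $\tilde F(x+1)=\tilde F(x)+d$. Step (b) never differentiates $f$.

\begin{example}\label{ex:sun}
Let $d=1$ and let $\tilde f$ rise with slope $4$ from $\tilde f(0)=0$ to $\tilde f(\frac12)=2$ and fall with slope $-2$ to $\tilde f(1)=1$. Then $\tilde F(x)=x/2+\max_{[x-1,x]}\phi$ with $\phi(y)=\tilde f(y)-y/2$. The local maxima of $\phi$ are $\phi(-\frac12)=\frac54$, $\phi(\frac12)=\frac74$, and so on; we have $\phi(1)=\frac12$, and $\phi$ climbs with slope $\frac72$ to regain the value $\frac74$ at $\frac{19}{14}$. Hence $\tilde F(x)=\frac74+\frac x2$ on $[\frac12,\frac{19}{14}]$ and $\tilde F=\tilde f$ on $[\frac{19}{14},\frac32]$: the valley of $\tilde f$ is bridged by a segment of slope $\frac12$.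
\end{example}

\begin{remark}\label{rem:needed}
The winding hypothesis in Theorem~\ref{thm:fibration} cannot be dropped. Let $G=\mathbb T$, $f=0$. If $F$ is definably homotopic to $f$ through $f_t$, Lemma~\ref{lem:square} for $h(s,t)=f_t(\pi(s))$ shows that $F$ has winding $0$ along $s\mapsto\pi(s)$. But a locally trivial $F$ with discrete fibers is locally injective, so a lift of $F(\pi(s))$ is strictly monotone by (O1), and its total change is not $0$.
\end{remark}

For a general $G$ we have only a definable loop $\gamma$, not a one-parameter subgroup. To fiber $G$ we want one direction $v$ in the tangent space at $0$ such that $F$ increases along every translate of $v$. Three difficulties arise.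
\begin{enumerate}
\item[(1)] Argument (b) controls $F$ at $x$ only along the single curve $s\mapsto x+\gamma(t+s)-\gamma(t)$. We add a second variable $b$, ranging over a small ball in $G$ and penalized quadratically. Moving $x$ and $b$ together gives a lower bound for the increment of $F$ in \emph{all} directions, linear to first order, with a covector $\nu_b$.
\item[(2)] Moving $t$ and $b$ together shows that $\nu_b$ is positive on the velocity of $\gamma$ at the maximizing $t$. This velocity depends on $x$, and the velocities of $\gamma$ may point in all directions. We cut $\gamma$ into $N$ pieces with independent parameters $t_1,\dots,t_N$. Then $\nu_b$ is positive somewhere on every piece. Uniform finiteness turns ``somewhere on every piece'' into ``everywhere on most pieces'', and a convexity argument produces $v$.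
\item[(3)] The pieces are not loops, so (a) must be replaced by an estimate valid from every starting point. Lemma~\ref{lem:defect} gives it with an error $D$. Multiplying $\gamma$ by a large integer overcomes $D$ without changing the directions of the velocities.
\end{enumerate}

\section{Proof of the fibration theorem}\label{sec:fibration}

\subsection{The loop and its pieces}

Fix a definable $C^1$ chart $\varphi:O\to M^n$ at $0\in G$ with $\varphi(0)=0$. In this chart addition has differential $(w,w')\mapsto w+w'$ at $(0,0)$, so for $\ell\in\mathbb N$
\begin{equation}\label{eq:chart}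
\varphi(-g)=-\varphi(g)+o(|\varphi(g)|),\qquad \varphi(\ell g)=\ell\varphi(g)+o(|\varphi(g)|).
\end{equation}
By Lemma~\ref{lem:defect} we may translate the given loop so that it is based at $0$, and after reversing it if necessary we have $\gamma:[0,1]\to G$ with $\Delta_f(\gamma)=d\ge1$. We measure its velocity after translation to $0$.

\begin{lemma}\label{lem:reparam}
After an increasing definable reparametrization, the right derivative
\[
\dot\gamma(t)=\lim_{s\to0+}\varphi\bigl(\gamma(t+s)-\gamma(t)\bigr)/s\in M^n
\]
exists for all $t\in[0,1)$.
\end{lemma}

\begin{proof}
By (O1) and the finiteness of the atlas, $\gamma$ is $C^1$ off a finite set of exceptional points, among which we count $0$ and $1$, and the limit exists wherever $\gamma$ is $C^1$. Let $p<1$ be exceptional and $c(s)=\varphi(\gamma(p+s)-\gamma(p))$. Choose $\epsilon_p>0$ with $p+\epsilon_p$ less than the next exceptional point and with each component $c_k$ monotone on $[0,\epsilon_p]$ and $C^1$ on $(0,\epsilon_p)$. As $c_k(0)=0$, each $c_k$ has constant sign, so $|c_k|$ is nondecreasing and $C^1$ on $(0,\epsilon_p)$. Thus $\tau(s)=s+\sum_k|c_k(s)|$ is an increasing homeomorphism of $[0,\epsilon_p]$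 onto its image, $C^1$ with derivative $\ge1$ in the interior. Use $\tau$ as the parameter on $[p,p+\epsilon_p]$ and the old parameter elsewhere, adding constants so that the pieces fit. At $p$ the quotient $c_k/\tau$ is definable and bounded by $1$, so it has a limit as $\tau\to0+$. Inside $(p,p+\epsilon_p)$ the curve is $C^1$ in $\tau$ by the inverse function theorem. At $p+\epsilon_p$ the right derivative is the old one. Finally rescale the parameter interval to $[0,1]$.
\end{proof}

By (O2) there is $Z\in\mathbb N$ such that, for every $\nu$ in the dual space $(M^n)^*$, the set $\{t\in[0,1):\nu(\dot\gamma(t))\le0\}$ has at most $Z$ components. With $D$ from Lemma~\ref{lem:defect} put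
\[
N=2(n+1)Z+1,\qquad \ell=N(D+2).
\]
The order of the choices matters: $Z$ and $N$ depend only on $\gamma$, and $D$ does not depend on the path, so $\ell$ can be chosen last.

By \eqref{eq:commute} with $\alpha=\gamma$, $\beta=(i-1)\gamma$, $z=0$ and induction on $i$, the loop $\ell\gamma$ has $\Delta_f(\ell\gamma)=\ell d$. Let $e$ be the lift of $f\circ\ell\gamma$ with $e(0)=0$, so $e(1)=\ell d=N(D+2)d$. Put $a_0=0$, $a_N=1$, and for $0<j<N$ let $a_j$ be the least number $>a_{j-1}$ with $e(a_j)=j(D+2)d$; it exists and is $<1$ by the intermediate value theorem on $[a_{j-1},1]$. Put $I_j=[a_{j-1},a_j)$ and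
\[
\gamma_j:[a_{j-1},a_j]\to G,\qquad\gamma_j(t)=\ell\bigl(\gamma(t)-\gamma(a_{j-1})\bigr).
\]
Each $\gamma_j$ starts at $0$, and $\ell\gamma(a_{j-1})+\gamma_j$ is the restriction of $\ell\gamma$, along which $e$ changes by $(D+2)d$. By Lemma~\ref{lem:defect}, $\Delta_f(z+\gamma_j)\ge(D+2)d-D\ge2$ for every $z\in G$. By \eqref{eq:commute} for the paths $-\gamma_j$ and $\gamma_j$, whose sum is constant,
\begin{equation}\label{eq:descent}
\Delta_f(z-\gamma_j)=-\Delta_f\bigl(z-\gamma_j(a_j)+\gamma_j\bigr)\le-2\qquad\text{for all }z\in G,\ 1\le j\le N.
\end{equation}

\subsection{A common direction}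

The covectors produced later will all lie in
\[
\mathcal N=\{\nu\in(M^n)^*:\ \text{for every }j\le N\text{ there is }t\in I_j\text{ with }\nu(\dot\gamma(t))>0\}.
\]
This set is definable, closed under multiplication by positive scalars, and open, being a finite intersection of unions of open half-spaces.

\begin{example}\label{ex:zigzag}
Let $G=\mathbb T^2(M)$, $f(x_1,x_2)=x_1$, and let $\gamma$ be the image of the polygonal path with displacements $u_1=(1,1)$, $u_2=(1,-1)$, $u_3=(-1,0)$ over the three thirds of $[0,1]$; here $d=1$. Since $u_1+u_2+2u_3=0$ and the $u_i$ span $M^2$, every $\nu\ne0$ is positive on some $u_i$. With a single piece $\mathcal N$ would be the punctured plane, and no vector is positive on all of it. Cutting where the lift first reaches half its total change gives $I_1=[0,\frac16)$ and $I_2=[\frac16,1)$. Then $\mathcal N=\{\nu:\nu(u_1)>0\}$, and $v=u_1$ is positive on $\mathcal N$.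
\end{example}

\begin{lemma}\label{lem:convex}
If $\mathcal N\ne\emptyset$, there is $v\in M^n$ with $\nu(v)>0$ for all $\nu\in\mathcal N$.
\end{lemma}

\begin{proof}
Let $\nu\in\mathcal N$. A component of $\{t:\nu(\dot\gamma(t))\le0\}$ is an interval or a point. If it met three of the consecutive intervals $I_j$, it would contain the middle one, contrary to $\nu\in\mathcal N$. So $\nu(\dot\gamma)>0$ on all of $I_j$ for all but at most $2Z$ indices $j$. Given $\nu_0,\dots,\nu_n\in\mathcal N$, the inequality $2(n+1)Z<N$ provides an index $j$ that is good for all of them. All $\nu_i$ are positive on $\dot\gamma(t)$ for $t\in I_j$, so no convex combination of them is $0$.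

Let $C$ be the set of finite convex combinations of elements of $\mathcal N$. By Carath\'eodory's theorem, whose proof is linear algebra over an ordered field, $n+1$ elements suffice in each combination. Hence $C$ is definable and $0\notin C$. Moreover $C$ is convex, closed under positive scalars, and open, since one can move a summand with positive coefficient inside the open set $\mathcal N$.

Identify $(M^n)^*$ with $M^n$ by the standard inner product and fix $\nu_0\in C$. Then $-\nu_0\notin\overline C$: if the ball of radius $\epsilon$ about $\nu_0$ lies in $C$ and $\mu\in C$ has $|\mu+\nu_0|<\epsilon$, then $-\mu\in C$ and $0=\frac12\mu+\frac12(-\mu)\in C$. By (O4) there is a point $p\in\overline C$ nearest to $-\nu_0$; put $v=p+\nu_0\ne0$. For $\nu\in C$ and $0<\lambda\le1$ the point $p+\lambda(\nu-p)$ lies in the convex set $\overline C$, so $|v+\lambda(\nu-p)|^2\ge|v|^2$, that is, $2\langle\nu-p,v\rangle+\lambda|\nu-p|^2\ge0$. Letting $\lambda\to0$ gives $\langle\nu,v\rangle\ge\langle p,v\rangle$. The same holds for $\lambda\nu$ with any $\lambda>0$ in $M$, which forces $\langle\nu,v\rangle\ge0$. Since $\nu-\epsilon v\in C$ for small $\epsilon>0$, we get $\langle\nu,v\rangle\ge\epsilon|v|^2>0$.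
\end{proof}

\subsection{The map $F$}

Let $Q=\prod_{j=1}^N[a_{j-1},a_j]$, $a=(a_0,\dots,a_{N-1})\in Q$, and $\Gamma(t)=\sum_j\gamma_j(t_j)$ for $t\in Q$, so $\Gamma(a)=0$. By Lemma~\ref{lem:tube}(a), applied to $G\times G$, there is $r>0$ with $\{|w|\le r\}\subseteq\varphi(O)$ such that, with $B=\varphi^{-1}(\{|w|\le r\})$, the element $f(z-b)-f(z)$ has a representative $\epsilon(z,b)\in(-\frac14,\frac14)$ for all $z\in G$, $b\in B$. The function $\epsilon$ is definable and continuous, and $\epsilon(z,0)=0$. Put $q(b)=|\varphi(b)|^2/r^2$ on $O$, so $B$ is closed and bounded and $0\le q\le1$ on $B$.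

There is no definable lift $\tilde f$, so we lift the differences of values of $f$ that the formula needs. For $(x,t,b)\in G\times Q\times B$ let $E_0(x,t)$ be the total change of a lift of $s\mapsto f\bigl(x-\Gamma(a+s(t-a))\bigr)$, $0\le s\le1$, and let $E(x,t,b)=E_0(x,t)+\epsilon(x-\Gamma(t),b)$. By Lemma~\ref{lem:lift}, $E$ is definable, continuous and bounded by a natural number, and
\begin{equation}\label{eq:E}
\pi(E(x,t,b))=f(x-\Gamma(t)-b)-f(x).
\end{equation}
Define
\[
\Psi(x,t,b)=E(x,t,b)-q(b)+\sum_{j=1}^N(t_j-a_{j-1}),\qquad m(x)=\max_{(t,b)\in Q\times B}\Psi(x,t,b),\qquad F=f+\pi\circ m .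
\]
By Lemma~\ref{lem:tube}(b), $m$ is definable, continuous and bounded by a natural number. So $F$ is definable and continuous, and $f+\pi(um)$, $0\le u\le1$, is a definable homotopy from $f$ to $F$. Call $(x,t,b)$ a \emph{maximizer} if $\Psi(x,t,b)=m(x)$; every $x\in G$ occurs in a maximizer. The analogue of observation (a) of Section~\ref{sec:circle} leaves room to increase each $t_j$ and to move $b$ freely.

\begin{lemma}\label{lem:interior}
If $(x,t,b)$ is a maximizer, then $t_j<a_j$ for all $j$, and $q(b)<\frac14$.
\end{lemma}

\begin{proof}
Suppose $t_j=a_j$. Let $t(u)$ be $t$ with the $j$-th coordinate replaced by $u\in[a_{j-1},a_j]$, and let $t'=t(a_{j-1})$, $z=x-\Gamma(t')-b$. Since $\Gamma(t(u))=\Gamma(t')+\gamma_j(u)$, formula \eqref{eq:E} shows that $u\mapsto E(x,t(u),b)$ is a lift of $f(z-\gamma_j(u))$. By \eqref{eq:descent}, $E(x,t,b)-E(x,t',b)\le-2$, while the reward grows by $a_j-a_{j-1}\le1$. So $\Psi(x,t,b)<\Psi(x,t',b)$, a contradiction. Next, $\Psi(x,t,b)\ge\Psi(x,t,0)$ reads $\epsilon(x-\Gamma(t),b)-q(b)\ge0$, so $q(b)<\frac14$.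
\end{proof}

\subsection{A linear lower bound for the increments of $F$}

Let $B'=\{b\in B:q(b)\le\frac14\}$. By Lemma~\ref{lem:tube}(a) there is $0<\rho\le r$ such that, with $W=\varphi^{-1}(\{|w|\le\rho\})$, the following hold for all $g\in W$, $x\in G$, $b\in B'$: the point $b+g$ lies in $B$; the element $f(x+g)-f(x)$ has a representative $\epsilon_f(x,g)\in(-\frac1{16},\frac1{16})$; and $|m(x+g)-m(x)|<\frac1{16}$. The \emph{increment}
\[
\omega(x,g)=\epsilon_f(x,g)+m(x+g)-m(x)\in(-\tfrac18,\tfrac18)
\]
is continuous on $G\times W$, represents $F(x+g)-F(x)$, and vanishes for $g=0$. It satisfies the cocycle identity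
\begin{equation}\label{eq:cocycle}
\omega(x,g+g')=\omega(x,g)+\omega(x+g,g')\qquad\text{if }g,g',g+g'\in W,
\end{equation}
because both sides represent the same element of $\mathbb T$ and differ by less than $1$.

\begin{lemma}\label{lem:subgrad}
If $(x,t,b)$ is a maximizer and $g\in W$, then $\omega(x,g)\ge q(b)-q(b+g)$.
\end{lemma}

\begin{proof}
Let $g_s=\varphi^{-1}(s\varphi(g))\in W$ for $0\le s\le1$; then $b+g_s\in B$ by Lemma~\ref{lem:interior}. We move $x$ and $b$ together: $(x+g_s)-\Gamma(t)-(b+g_s)=x-\Gamma(t)-b$. By \eqref{eq:E}, $E(x+g_s,t,b+g_s)+\epsilon_f(x,g_s)$ represents $f(x-\Gamma(t)-b)-f(x)$ for every $s$, so by (Z) it equals its value $E(x,t,b)$ at $s=0$. For $s=1$,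
\[
m(x+g)\ge\Psi(x+g,t,b+g)=m(x)+q(b)-q(b+g)-\epsilon_f(x,g).\qedhere
\]
\end{proof}

The right side no longer involves $f$, and it is $C^1$. For $b\in B'$ and $|w|\le\rho$ let $u(b,w)=q(b)-q(b+\varphi^{-1}(w))$, and let $\nu_b\in(M^n)^*$ be the differential of $u(b,\cdot)$ at $w=0$. (For $G=\mathbb T^n(M)$ in the standard chart, $\nu_b(w)=-2\langle\varphi(b),w\rangle/r^2$.) The partial differential $D_wu(b,w)$ is continuous in $(b,w)$, so $b\mapsto\nu_b$ is continuous. Given $\epsilon>0$, Lemma~\ref{lem:tube}(a) gives $0<\rho_\epsilon\le\rho$ with $|D_wu(b,w)-\nu_b|\le\epsilon$ for $b\in B'$, $|w|\le\rho_\epsilon$. The mean value theorem for $s\mapsto u(b,sw)$ yields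
\begin{equation}\label{eq:taylor}
\bigl|q(b)-q(b+\varphi^{-1}(w))-\nu_b(w)\bigr|\le\epsilon|w|\qquad\text{for }b\in B',\ |w|\le\rho_\epsilon .
\end{equation}

\begin{lemma}\label{lem:firstorder}
If $(x,t,b)$ is a maximizer, then $\nu_b\in\mathcal N$.
\end{lemma}

\begin{proof}
Fix $j$. By Lemma~\ref{lem:interior}, $t_j\in I_j$ and $b\in B'$. For small $s\ge0$ put $\sigma_j(s)=\gamma_j(t_j+s)-\gamma_j(t_j)=\ell(\gamma(t_j+s)-\gamma(t_j))$ and $b_s=b-\sigma_j(s)\in B$. We move $t_j$ and $b$ together: with $e_j$ the $j$-th unit vector, $\Gamma(t+se_j)+b_s=\Gamma(t)+b$. By \eqref{eq:E} and (Z), $E(x,t+se_j,b_s)$ does not depend on $s$. So $\Psi(x,t+se_j,b_s)\le\Psi(x,t,b)$ reads $q(b)-q(b_s)\le-s$. By \eqref{eq:chart} and Lemma~\ref{lem:reparam}, $\varphi(-\sigma_j(s))=-s\ell\dot\gamma(t_j)+o(s)$, and \eqref{eq:taylor} gives $-s\ell\,\nu_b(\dot\gamma(t_j))+o(s)\le-s$. Dividing by $s$ and letting $s\to0+$, we get $\nu_b(\dot\gamma(t_j))\ge1/\ell>0$.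
\end{proof}

\subsection{$F$ increases in the direction $v$}

By Lemma~\ref{lem:firstorder}, $\mathcal N\ne\emptyset$; fix $v\neq0$ as in Lemma~\ref{lem:convex} and put $\sigma(s)=\varphi^{-1}(sv)$ for small $|s|$. The curve $\sigma$ is not a homomorphism, so $\sigma(s')-\sigma(s)$ points only approximately along $v$. This is why we prove positivity on an open cone around $v$.

\begin{proposition}\label{prop:increase}
There are $c>0$ and $s_0>0$ in $M$ such that for $-s_0\le s<s'\le s_0$ the elements $\sigma(s)$, $\sigma(s')$, $\sigma(s')-\sigma(s)$ lie in $W$ and
\begin{equation}\label{eq:increase}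
\omega\bigl(y,\sigma(s')-\sigma(s)\bigr)\ge c(s'-s)\qquad\text{for all }y\in G.
\end{equation}
\end{proposition}

\begin{proof}
The maximizers form a closed definable subset of $G\times Q\times B$, so their projection $\mathcal B\subseteq B'$ is closed and bounded by (O4); this is where definable compactness of $G$ makes the estimate uniform. The continuous function $b\mapsto\nu_b(v)$ is positive on $\mathcal B$, so $\nu_b(v)\ge3c$ and $|\nu_b|\le c'$ on $\mathcal B$ for some $c,c'>0$. With $\eta=c/c'$ we have $\nu_b(w)\ge2c$ for $b\in\mathcal B$, $|w-v|\le\eta$. Let $\epsilon=c/(|v|+\eta)$ and $s_1=\rho_\epsilon/(|v|+\eta)$. Every $y\in G$ occurs in a maximizer $(y,t,b)$, so Lemma~\ref{lem:subgrad} and \eqref{eq:taylor} give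
\begin{equation}\label{eq:cone}
\omega\bigl(y,\varphi^{-1}(sw)\bigr)\ge s\nu_b(w)-\epsilon s|w|\ge cs\qquad\text{for }|w-v|\le\eta,\ 0\le s\le s_1 .
\end{equation}
The map $\Lambda(s,s')=\varphi(\sigma(s')-\sigma(s))$ is $C^1$ near $(0,0)$, vanishes for $s=s'$, and $\partial_{s'}\Lambda(0,0)=v$ since $\Lambda(0,s')=s'v$. Choose $0<s_0\le s_1/2$ so small that each component of $\partial_{s'}\Lambda-v$ has absolute value at most $\eta/n$ on $[-s_0,s_0]^2$. The mean value theorem in each component gives $\Lambda(s,s')=(s'-s)w$ with $|w-v|\le\eta$, and $0<s'-s\le s_1$. All three elements have $|\varphi|\le s_1(|v|+\eta)\le\rho$, and \eqref{eq:cone} gives \eqref{eq:increase}.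
\end{proof}

By \eqref{eq:cocycle} and \eqref{eq:increase}, for each $x\in G$ the function $s\mapsto\omega(x,\sigma(s))$ is strictly increasing on $[0,s_0]$, from $0$ to a value $\ge\delta:=cs_0$. In particular $\delta<\frac18$.

\subsection{Local triviality}

For $\theta\in\mathbb T$ and $0\le u<1$ let $[\theta,\theta+u]$ be the arc $\theta+\pi([0,u])$, and let $S_\theta=F^{-1}(\theta)$. A vector field would give a trivialization by its flow. Flows are not definable in general, so we push along the translates of the short curve $\sigma$ instead. For $x\in S_\theta$ and $u\in[0,\delta]$ let $s(x,u)\in[0,s_0]$ be the unique solution of $\omega(x,\sigma(s))=u$. It is continuous by Lemma~\ref{lem:tube}(c). Define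
\[
\chi_\theta:S_\theta\times[0,\delta]\to F^{-1}([\theta,\theta+\delta]),\qquad\chi_\theta(x,u)=x+\sigma(s(x,u)).
\]
This map is definable and continuous, and $F(\chi_\theta(x,u))=\theta+\pi(u)$.

\emph{Injectivity.} Let $\chi_\theta(x,u)=\chi_\theta(x',u')$. Applying $F$ gives $u=u'$, and $x+\sigma(s)=x'+\sigma(s')$ with, say, $s\le s'$. If $s<s'$, then $x=x'+(\sigma(s')-\sigma(s))$, and $\omega(x',\sigma(s')-\sigma(s))\in(0,\frac18)$ represents $F(x)-F(x')=0$, which is impossible. So $s=s'$ and $x=x'$.

\emph{Surjectivity.} Let $F(y)=\theta+\pi(u)$ with $u\in[0,\delta]$. The continuous function $s\mapsto\omega(y-\sigma(s),\sigma(s))$ is $0$ at $0$ and at least $\delta$ at $s_0$ by \eqref{eq:increase}, so it equals $u$ at some $s$. Then $x=y-\sigma(s)$ has $F(x)=F(y)-\pi(u)=\theta$, and $s=s(x,u)$, so $\chi_\theta(x,u)=y$.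

By (O4), $\chi_\theta$ is a homeomorphism. Call a closed arc \emph{good} if $F$ is definably trivial over it. Every arc $[\theta,\theta+\delta]$ is good, and closed subarcs of good arcs are good. If two good arcs $J_1,J_2$ meet in exactly one point $\theta$, then $J_1\cup J_2$ is good. Indeed, a trivialization $F^{-1}(J_i)\to S_i\times J_i$ restricts to a homeomorphism $S_\theta\to S_i$; composing with its inverse in the first factor, we may assume $S_i=S_\theta$ and $x\mapsto(x,\theta)$ on $S_\theta$. The two normalized trivializations agree on $S_\theta$, and they and their inverses glue along closed sets. Hence the arc of length $2\delta<\frac14$ centered at any $\theta$ is good, and $F$ is definably locally trivial.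

The number $\delta$ may be infinitesimal, so surjectivity of $F$ does not follow by going around the circle in steps of length $\delta$. Instead, $F(G)$ is a nonempty closed definable subset of $\mathbb T$ that contains $[\theta,\theta+\delta]$ with each of its points $\theta$. If $F(G)\ne\mathbb T$, the complement is a finite union of open arcs; the initial endpoint of such an arc lies in $F(G)$ and the points just after it do not, a contradiction.

\subsection{The fibers}

Let $x_0\in S_\theta$ and let $v^\perp\cong M^{n-1}$ be the hyperplane orthogonal to $v$. The map $\mu(y,s)=x_0+\varphi^{-1}(y)+\sigma(s)$, defined near $(0,0)$ in $v^\perp\times M$, is $C^1$, and in the chart $\varphi(\,\cdot-x_0)$ its differential at $(0,0)$ is the bijection $(y,s)\mapsto y+sv$. So $\mu$ is a homeomorphism from an open neighborhood $U$ of $(0,0)$ onto an open neighborhood of $x_0$. Shrink $U$ so that $|s|\le s_0$ and $\varphi^{-1}(y)+\sigma(s)\in W$ on $U$, and put $\zeta(y,s)=\omega(x_0,\varphi^{-1}(y)+\sigma(s))$. Since $|\zeta|<\frac18$, we have $\mu(y,s)\in S_\theta$ if and only if $\zeta(y,s)=0$. By \eqref{eq:cocycle} and \eqref{eq:increase},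
\[
\zeta(y,s')-\zeta(y,s)=\omega\bigl(\mu(y,s),\sigma(s')-\sigma(s)\bigr)>0\qquad(s<s').
\]
As $\zeta(0,0)=0$, for small $s_2>0$ we have $\zeta(0,-s_2)<0<\zeta(0,s_2)$, and the same inequalities hold for $y$ in an open neighborhood $V$ of $0$ with $V\times[-s_2,s_2]\subseteq U$. For $y\in V$ there is exactly one $\xi(y)\in(-s_2,s_2)$ with $\zeta(y,\xi(y))=0$, and $\xi$ is continuous by Lemma~\ref{lem:tube}(c). Thus $S_\theta\cap\mu(V\times(-s_2,s_2))$, an open neighborhood of $x_0$ in $S_\theta$, is the image of the graph of $\xi$ and is definably homeomorphic to $V$. This completes the proof of Theorem~\ref{thm:fibration}. \qed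

To cut $G$ into two products we need triviality over long arcs. Only finitely many gluings are allowed, and Hardt's theorem bridges the gaps.

\begin{lemma}\label{lem:halves}
The map $F$ is definably trivial over the arcs $\pi([0,\frac12])$ and $\pi([\frac12,1])$.
\end{lemma}

\begin{proof}
Apply (O6) to $F$ over $(0,1)\subset\mathbb T$ and refine the partition into points and intervals. This gives $0=\theta_0<\dots<\theta_k=1$, with $\frac12$ among them, such that $F$ is definably trivial over each $(\theta_{i-1},\theta_i)$. Let $0<\delta'\le\delta$ be less than half of each $\theta_i-\theta_{i-1}$. The images under $\pi$ of $[\theta_{i-1},\theta_{i-1}+\delta']$ and $[\theta_i-\delta',\theta_i]$ lie in arcs of length $\delta$, and $[\theta_{i-1}+\delta',\theta_i-\delta']$ lies in $(\theta_{i-1},\theta_i)$, so all are good. Glue them in order.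
\end{proof}

\section{Polyhedra over $M$ and over $\mathbb R$}\label{sec:transfer}

The theorems on $3$-manifolds are statements about real polyhedra. We pass between $M$ and $\mathbb R$ through finite combinatorial data. For a finite abstract simplicial complex $K$ with vertex set $V$ and a real closed field $R$, let $|K|(R)\subset R^V$ be the union of the convex hulls of those sets of unit vectors that correspond to simplices of $K$. A \emph{compact polyhedron} over $R$ is a finite union of closed simplices in some $R^k$, and a \emph{PL homeomorphism} between polyhedra is a homeomorphism that is affine on each simplex of some triangulation of the source by rectilinear simplices.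

\begin{lemma}\label{lem:tarski}
If $|K|(R)$ and $|L|(R)$ are PL homeomorphic for one real closed field $R$, then they are for every real closed field.
\end{lemma}

\begin{proof}
Let $h:|K|(R)\to|L|(R)$ be affine on the simplices of a triangulation with abstract complex $K'$ and vertices $x_i$, and put $y_i=h(x_i)$. Consider the assertion: there are points $x_i$ and $y_i$, indexed by the vertices of $K'$, such that for each simplex of $K'$ the corresponding $x_i$ are affinely independent, the open simplices so spanned are pairwise disjoint, their union is $|K|$, and the same three statements hold for the $y_i$ and $|L|$. This is a first-order sentence without parameters in the language of ordered fields. It is true in $R$, so by Tarski's theorem it is true in every real closed field $R'$. There the $x_i$ and the $y_i$ span triangulations of $|K|(R')$ and $|L|(R')$ with abstract complex $K'$, and the simplexwise affine map $x_i\mapsto y_i$ is a PL homeomorphism.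
\end{proof}

Shiota's o-minimal Hauptvermutung \cite[Thm.~1.1]{Shiota} states that definably homeomorphic compact polyhedra over an ordered field with an o-minimal structure are PL homeomorphic. Since PL homeomorphisms are semialgebraic, it combines with Lemma~\ref{lem:tarski} into the following dictionary.

\begin{proposition}\label{prop:transfer}
For finite complexes $K$ and $L$, the sets $|K|(M)$ and $|L|(M)$ are definably homeomorphic if and only if $|K|(\mathbb R)$ and $|L|(\mathbb R)$ are PL homeomorphic.
\end{proposition}

The dictionary respects products. Order the vertices of $K$ and of $L$, and let $K\times L$ be the complex whose simplices are the chains $(v_0,w_0)<\dots<(v_k,w_k)$ in the product order such that the $v_i$ lie in a simplex of $K$ and the $w_i$ in a simplex of $L$. The simplexwise affine map $|K\times L|(R)\to|K|(R)\times|L|(R)$ sending the vertex $(v,w)$ to the pair of vertices is the standard triangulation of a product for $R=\mathbb R$. Its bijectivity is a first-order statement, so it is a semialgebraic homeomorphism for every $R$. Let $\Sigma$ be the boundary of the $2$-simplex. Then $|\Sigma|(M)^n$ is definably homeomorphic to $\mathbb T^n(M)$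 by Section~\ref{sec:prelim}, and we write $S^1=|\Sigma|(\mathbb R)$ and $T^n=(S^1)^n$, regarded as polyhedra.

Proposition~\ref{prop:transfer} gives no control over subsets. We recover the subsets that we need from local homology. O-minimal singular homology, built from definable continuous simplices, satisfies the Eilenberg--Steenrod axioms for definable sets and agrees with simplicial homology on polyhedra (Woerheide). All homology has integer coefficients. The \emph{local homology} of $Y$ at $x$ is $H_*(Y,Y\setminus x)$, o-minimal over $M$ and ordinary over $\mathbb R$. By excision it can be computed in any (definable) neighborhood of $x$. The \emph{link} $\operatorname{lk}\tau$ of a simplex $\tau$ of $K$ consists of the simplices $\tau'$ disjoint from $\tau$ with $\tau\cup\tau'\in K$. We use the conventions $S^{-1}=\emptyset$ and $\tilde H_{-1}(\emptyset)=\mathbb Z$.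

\begin{lemma}\label{lem:local}
Let $R$ be $M$ or $\mathbb R$, and let $x$ lie in the open simplex of $\tau\in K$. Then $H_k(|K|(R),|K|(R)\setminus x)\cong\tilde H_{k-\dim\tau-1}(\operatorname{lk}\tau)$, with simplicial homology on the right. Moreover, the local homology of $R^k$ at a point is $\mathbb Z$ in degree $k$ and $0$ otherwise, and that of $R^{k-1}\times[0,\infty)$ at a point of $R^{k-1}\times\{0\}$ is $0$.
\end{lemma}

\begin{proof}
The closed star of $\tau$ is a neighborhood of $x$ and is the cone with apex $x$ over the join $\partial\tau*\operatorname{lk}\tau$. It contracts to $x$, and with $x$ removed it deformation retracts radially onto the base, both semialgebraically. The long exact sequence gives $\tilde H_{k-1}(\partial\tau*\operatorname{lk}\tau)$. This simplicial group can be computed over $\mathbb R$, where the join is the $(\dim\tau)$-fold suspension of the link. For $R^k$ take as neighborhood a $k$-simplex with $x$ in its interior; its link is empty. For the half-space take a half-cube $C$ around $x$: both $C$ and $C\setminus x$ are star-shaped about an interior point, so the relative homology vanishes.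
\end{proof}

\section{Dimension four}\label{sec:four}

We recall the facts on closed connected PL $3$-manifolds $P$ that we use. $P$ is \emph{prime} if $P=A\#A'$ forces $A$ or $A'$ to be $S^3$, and \emph{irreducible} if every PL $2$-sphere in $P$ bounds a ball. An irreducible $P$ is \emph{Haken} if it contains a two-sided incompressible surface, that is, a two-sided closed surface other than $S^2$ whose fundamental group injects.
\begin{enumerate}
\item[(M1)] (From the Kneser--Milnor prime decomposition.) An orientable prime $P$ is irreducible or is $S^2\times S^1$.
\item[(M2)] (Poincar\'e conjecture, Perelman.) A simply connected $P$ is $S^3$.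
\item[(M3)] An orientable irreducible $P$ with $H_1(P)$ infinite is Haken.
\item[(M4)] (Waldhausen \cite[Cor.~6.5 and Thm.~7.1]{Wald}.) For closed orientable Haken $3$-manifolds, isomorphisms of fundamental groups are induced by PL homeomorphisms, and homotopic PL homeomorphisms are PL isotopic.
\end{enumerate}

\begin{lemma}\label{lem:three}
Let $P$ be a closed connected PL $3$-manifold with $\pi_1(P)\cong\mathbb Z^3$ and $\pi_k(P)=0$ for $k\ge2$. Then $P$ is PL homeomorphic to $T^3$, and every PL homeomorphism $g:P\to P$ that induces the identity on $H_1(P)$ is PL isotopic to the identity.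
\end{lemma}

\begin{proof}
Both $P$ and $T^3$ are $K(\mathbb Z^3,1)$ complexes, so they are homotopy equivalent. Hence $H_3(P)\cong\mathbb Z$, and $P$ is orientable. If $P=A\#A'$, then $\mathbb Z^3\cong\pi_1(A)*\pi_1(A')$. Nontrivial elements of different free factors do not commute, so one summand is simply connected and is $S^3$ by (M2). Thus $P$ is prime, irreducible by (M1) since $\pi_1(S^2\times S^1)=\mathbb Z$, and Haken by (M3). The same applies to $T^3$, and (M4) gives the homeomorphism. Free homotopy classes of maps from $P$ to a $K(\mathbb Z^3,1)$ correspond to homomorphisms of fundamental groups up to conjugation, here to homomorphisms on $H_1$. So $g$ is homotopic to the identity, and (M4) gives the isotopy.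
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:four}]
For a triangulation $G\cong|K|(M)$ put $X=|K|(\mathbb R)$. By Proposition~\ref{prop:transfer} the PL type of $X$ does not depend on the triangulation, and since $\mathbb T^4(M)\cong|\Sigma|(M)^4$, it suffices to show that $X$ is PL homeomorphic to $T^4$.

\emph{Step 1: the homotopy type of $X$.} The group $G\times\mathbb T$ is definably connected, definably compact and abelian of dimension $5$. By Theorem~\ref{thm:known}, $|K|(M)\times|\Sigma|(M)$ is definably homeomorphic to $|\Sigma|(M)^5$, so $X\times S^1\cong T^5$ by Proposition~\ref{prop:transfer}. Hence $X$ is connected, $\pi_k(X)=0$ for $k\ge2$, and $\pi_1(X)\times\mathbb Z\cong\mathbb Z^5$. Thus $\pi_1(X)$ is a subgroup of $\mathbb Z^5$ of rank $4$, and $\pi_1(X)\cong\mathbb Z^4$.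

\emph{Step 2: a map to the circle.} We have $H^1(K;\mathbb Z)\cong\operatorname{Hom}(H_1(K),\mathbb Z)\cong\mathbb Z^4$, and $H_1(K)$ is generated by edge loops. So there are an edge loop and an integral simplicial $1$-cocycle $\kappa$ with nonzero sum on it. Here $\kappa$ assigns integers to oriented edges, $\kappa(vv')=-\kappa(v'v)$, and with $\kappa(vv)=0$ we have $\kappa(vv')+\kappa(v'v'')=\kappa(vv'')$ whenever $v,v',v''$ lie in a simplex. On a closed simplex of $|K|(M)$ with vertices $v_0,\dots,v_l$ and barycentric coordinates $x_i$ put $f(x)=\pi\bigl(\sum_ix_i\kappa(v_0v_i)\bigr)$. Replacing the base vertex $v_0$ by $v_j$ changes the sum by $\sum_ix_i(\kappa(v_0v_i)-\kappa(v_jv_i))=\kappa(v_0v_j)\in\mathbb Z$, so $f(x)$ does not depend on the base vertex. Choosing the base vertex in a face shows that the formulas agree on faces. So $f:G\to\mathbb T$ is definable and continuous, and along an edge from $v$ to $v'$ its lift changes by $\kappa(vv')$. Hence $\Delta_f\ne0$ on the edge loop. Let $F$ be the map constructed in Section~\ref{sec:fibration}.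

\emph{Step 3: the fiber over $\mathbb R$.} Put $A_1=F^{-1}(\pi[0,\frac12])$, $A_2=F^{-1}(\pi[\frac12,1])$, $S=F^{-1}(0)\ne\emptyset$ and $S'=F^{-1}(\frac12)$. By Lemma~\ref{lem:halves}, after normalizing the fiber to $S$ and rescaling the arcs (the second one backward), there are definable homeomorphisms $A_i\cong S\times[0,1]$ taking $S$ onto $S\times\{0\}$ and $S'$ onto $S\times\{1\}$. Choose the triangulation compatible with these four closed sets; they correspond to subcomplexes $K_1,K_2,L,L'$ with $K=K_1\cup K_2$ and $K_1\cap K_2=L\sqcup L'$. Put $P=|L|(\mathbb R)$, $P'=|L'|(\mathbb R)$, $X_i=|K_i|(\mathbb R)$.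

We claim that $P$ is a closed PL $3$-manifold, that is, that all vertex links in $L$ are $2$-spheres. By Theorem~\ref{thm:fibration}, $|L|(M)$ is locally definably homeomorphic to $M^3$. By Lemma~\ref{lem:local}, the link in $L$ of each simplex $\tau$ has the reduced homology of $S^{2-\dim\tau}$. A maximal simplex has empty link, so it has dimension $3$; hence the link of $\tau$ is purely of dimension $2-\dim\tau$. The link of a $2$-simplex is a finite set with $\tilde H_0\cong\mathbb Z$, that is, two points. The link of a vertex $w$ inside $\operatorname{lk}\tau$ equals $\operatorname{lk}(\tau\cup\{w\})$. So the link of an edge is a graph with all degrees $2$ and $\tilde H_0=0$, a circle. The link of a vertex is a $2$-complex whose vertex links are circles, hence a closed surface, and it has the homology of $S^2$; by the classification of surfaces it is a $2$-sphere.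

\emph{Step 4: $X$ is a mapping torus.} The set $|K_i|(M)$ is definably homeomorphic to $|L|(M)\times[0,1]$, so Proposition~\ref{prop:transfer} gives PL homeomorphisms $h_i:X_i\to P\times[0,1]$. We must find where $h_i$ sends $P$ and $P'$. In $A_i\cong S\times[0,1]$ the points of $S\times(0,1)$ have neighborhoods open in $M^4$, and those of $S\times\{0,1\}$ are boundary points of neighborhoods open in a half-space. By Lemma~\ref{lem:local}, the points with vanishing local homology are exactly those of $S\sqcup S'$, so the simplices of $K_i$ whose link in $K_i$ has vanishing reduced homology are exactly those of $L\sqcup L'$. By the same lemma over $\mathbb R$, the points with vanishing local homology form $P\sqcup P'$ in $X_i$ and $P\times\{0,1\}$ in $P\times[0,1]$. So $h_i(P\sqcup P')=P\times\{0,1\}$.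

The components of a complex correspond to the (definably) connected components of its realization over either field. Over $M$ the product structure shows that each component of $K_i$ contains exactly one component of $L$ and one of $L'$. The map $h_i$ takes the corresponding component of $X_i$ onto $P_0\times[0,1]$ for a component $P_0$ of $P$, and the two disjoint connected pieces onto the two ends. Flipping $[0,1]$ over some components, we get $h_i(P)=P\times\{0\}$ and $h_i(P')=P\times\{1\}$. Composing with a PL homeomorphism of $P$ in the first factor, we get $h_i(x)=(x,0)$ on $P$. Write $h_i(y)=(k_i(y),1)$ on $P'$ and $g=k_2k_1^{-1}:P\to P$. Define a PL map $\Theta:P\times[0,1]\to X$ by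
\[
\Theta(x,u)=h_2^{-1}(x,1-2u)\ \ (u\le\tfrac12),\qquad\Theta(x,u)=h_1^{-1}(x,2u-1)\ \ (u\ge\tfrac12).
\]
Both formulas give $x$ at $u=\frac12$. The map $\Theta$ is surjective, and since $\Theta(x,0)=k_2^{-1}(x)$ and $\Theta(x,1)=k_1^{-1}(x)$, its only identifications are $\Theta(x,1)=\Theta(g(x),0)$.

The fiber $P$ may be disconnected. As $X$ is connected, $g$ permutes the components of $P$ transitively, so they are $P_1,gP_1,\dots,g^{r-1}P_1$, and $g_1=g^r|_{P_1}$ maps $P_1$ to itself. The map $P_1\times[0,r]\to X$, $(x,i+u)\mapsto\Theta(g^i(x),u)$ for $0\le i<r$, $0\le u\le1$, is well defined, PL and surjective, and it identifies only $(x,r)$ with $(g_1(x),0)$. Rescaling $[0,r]$ gives a PL surjection $\Theta_1:P_1\times[0,1]\to X$ whose only identifications are $\Theta_1(x,1)=\Theta_1(g_1(x),0)$.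

\emph{Step 5: the fiber and the monodromy.} The map $P_1\times\mathbb R\to X$, $(x,i+u)\mapsto\Theta_1(g_1^i(x),u)$ for $i\in\mathbb Z$, $0\le u\le1$, is a regular covering with deck group $\mathbb Z$ generated by $(x,s)\mapsto(g_1^{-1}(x),s+1)$. By Step~1, $\pi_k(P_1)=0$ for $k\ge2$, and $\pi_1(P_1)$ is the kernel of a surjection $\mathbb Z^4\to\mathbb Z$, hence is $\mathbb Z^3$. Let $\iota(x)=\Theta_1(x,0)$. It is injective on $\pi_1$, and so on $H_1$ because both fundamental groups are abelian. The maps $\Theta_1(\cdot,u)$ form a homotopy from $\iota$ to $\iota\circ g_1$, so $\iota_*=\iota_*g_{1*}$, and $g_{1*}$ is the identity on $H_1(P_1)$. By Lemma~\ref{lem:three}, $P_1\cong T^3$, and there is a level-preserving PL homeomorphism $\Xi$ of $P_1\times[0,1]$ with $\Xi(x,0)=(g_1(x),0)$ and $\Xi(x,1)=(x,1)$. The only identifications of $\Theta_1\circ\Xi$ are of $(x,1)$ with $(x,0)$, so it induces a PL homeomorphism $P_1\times S^1\to X$. Hence $X\cong T^3\times S^1=T^4$.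
\end{proof}

\begin{remark}
The homeomorphism $G\times\mathbb T\cong\mathbb T^5(M)$ enters only in Step~1, to obtain $\pi_1(X)\cong\mathbb Z^4$ and the vanishing of the higher homotopy groups. The implication ``$G\times\mathbb T\cong\mathbb T^5(M)$ implies $G\cong\mathbb T^4(M)$'' for general $4$-manifolds is not used.
\end{remark}

\section{All dimensions and disconnected groups}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:all}]
(i) The homeomorphism exists by Theorem~\ref{thm:known} for $n\ne4$ and by Theorem~\ref{thm:four} for $n=4$. Write $\pi$ also for the coordinatewise map $\mathcal O^n\to\mathbb T^n(M)$. The identification $\pi_1^{\mathrm{def}}(\mathbb T^n(M))=\mathbb Z^n$ sends a loop $\lambda$ at $0$ to the endpoint $\hat\lambda(1)$ of its coordinatewise lift with $\hat\lambda(0)=0$. This is invariant under homotopy by Lemma~\ref{lem:square}, additive under concatenation, onto because of the loops $s\mapsto\pi(sk)$ for $k\in\mathbb Z^n$, and injective because $\pi(u\hat\lambda(s))$ is a definable contraction of $\lambda$ when $\hat\lambda(1)=0$. A matrix $A\in GL_n(\mathbb Z)$ acts on $\mathbb T^n(M)$ by the definable continuous automorphism $\pi(x)\mapsto\pi(Ax)$.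 It induces $A$ on $\mathbb Z^n$, since $A\hat\lambda$ lifts the image of $\lambda$.

Let $\Phi:G\to\mathbb T^n(M)$ be a definable homeomorphism; after a translation, $\Phi(0)=0$. Given an isomorphism $\psi:\pi_1^{\mathrm{def}}(G)\to\mathbb Z^n$, put $A=\psi\circ\Phi_*^{-1}\in GL_n(\mathbb Z)$. Then $A\circ\Phi$ is a definable homeomorphism that induces $\psi$.

(ii) A definably compact abelian $G$ of dimension $n\ge1$ has finitely many definably connected components. They are closed, hence also open, and translations permute them, so they are the cosets of the subgroup $G^0$. The group $G^0$ is definably connected, definably compact and of dimension $n$, so by (i) $G$ is definably homeomorphic to the disjoint union of $[G:G^0]$ copies of $\mathbb T^n(M)$. Thus groups with equal dimension and equal index are definably homeomorphic. Conversely, the dimension and the number of definably connected components are invariant under definable homeomorphism.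
\end{proof}

\begin{thebibliography}{9}

\bibitem{BB} Elias Baro and Alessandro Berarducci, \emph{Topology of definable abelian groups in o-minimal structures}, arXiv:1102.2494 (2011).

\bibitem{vdD} van den Dries, \emph{Tame topology}.

\bibitem{Shiota} Shiota, \emph{O-minimal Hauptvermutung for polyhedra I}, Invent. Math. 196 (2014).

\bibitem{Wald} Waldhausen, Ann. of Math. 87 (1968).

\end{thebibliography}
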